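# A metrizable space whose small subspaces are ultrametrizable, but which has no economical metric

## 1. Counting distances on the Cantor set and on the interval

Take the Cantor set $2^\omega$ of all $0$-$1$ sequences and put two metrics on it. The first comes from the ternary picture: embed $2^\omega$ into $[0,1]$ by $j(x)=\sum_{n\ge 0}2x_n3^{-n-1}$ and let $e(x,y)=|j(x)-j(y)|$. The second is $d(x,y)=2^{-n}$, where $n$ is the first index with $x_n\ne y_n$, and $d(x,x)=0$.

The two metrics generate the same topology. If $x,y$ first differ at $n$, then
$$3^{-n-1}=2\cdot 3^{-n-1}-\sum_{m>n}2\cdot3^{-m-1}\ \le\ e(x,y)\ \le\ \sum_{m\ge n}2\cdot 3^{-m-1}=3^{-n},$$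
so $e$ is small exactly when $d$ is small. But they use very different numbers of distances. From the zero sequence alone, $e$ takes the values $j(x)$, $x\in2^\omega$, which are $\mathfrak c$ different numbers. The metric $d$ takes only the values $0,1,\frac12,\frac14,\dots$, a countable set, although the space has $\mathfrak c$ points.

Now try the same with $[0,1]$. Let $d$ be any metric generating its topology. The function $d(0,\cdot)$ is continuous on $[0,1]$, vanishes at $0$ and is positive at $1$, so by the intermediate value theorem it takes all values in $[0,d(0,1)]$. No metric on the interval gets by with fewer than $\mathfrak c$ distances. So the number of distances needed is a topological matter, and connectedness is an obstruction to having few. Here is the notion that makes this precise.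

**Definition (density).** $\mathrm{dens}(A)=\min\{|D|: D\subset A\subset\overline D\}$.

In a metrizable space finite sets are closed, so $\mathrm{dens}(A)$ is finite only if $A$ is finite. An infinite separable $A$ has $\mathrm{dens}(A)=\omega$, and an infinite discrete space $D$ has $\mathrm{dens}(D)=|D|$.

**Definition (economical).** A metric $d$ on $X$ is *economical* if for each infinite $A\subset X$ the set $d(A\times A)=\{d(a,b):a,b\in A\}$ has cardinality at most $\mathrm{dens}(A)$. A topological space is *economically metrizable* if its topology is generated by an economical metric.

On $2^\omega$ the metric $d$ above is economical and $e$ is not; $[0,1]$ is not economically metrizable. Note that the condition is empty for $\mathrm{dens}(A)\ge\mathfrak c$, because $d(A\times A)\subset\mathbb R$ never has more than $\mathfrak c$ elements. Only subsets of density below $\mathfrak c$ are tested.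

**Definition (zero-dimensionality).** A metrizable space is *zero-dimensional* if it has a base of clopen (open-and-closed) sets. It is *strongly zero-dimensional* if for any disjoint closed $A,B$ there is a clopen $U$ with $A\subset U$ and $U\cap B=\emptyset$.

Strong zero-dimensionality implies zero-dimensionality: separate a point $x$ from the complement of an open set containing it. The space $2^\omega$ is an example of both (see Lemma 1 below), and $[0,1]$ of neither.

**Fact (necessary condition).** If $X$ is economically metrizable, then each subspace $A\subset X$ with $\mathrm{dens}(A)<\mathfrak c$ is zero-dimensional.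

Indeed, let $d$ be an economical metric generating the topology. A finite $A$ is discrete. If $A$ is infinite, then $|d(A\times A)|\le\mathrm{dens}(A)<\mathfrak c$. Given $a\in A$ and $\varepsilon>0$, some $r\in(0,\varepsilon)$ is not a distance between points of $A$. Then $\{b\in A:d(a,b)<r\}=\{b\in A:d(a,b)\le r\}$ is a clopen subset of $A$. So $A$ has a clopen base.

T. Banakh, M. Vovk and M. R. Wójcik ("Connected economically metrizable spaces", arXiv:0901.0236 (2009)) ask about the converse: *is a metrizable space $X$ economically metrizable if each subspace of density $<\mathfrak c$ is (strongly) zero-dimensional?* The hypothesis says that each small subspace looks fine by itself. The conclusion asks for one metric that works for all small subspaces at once.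

## 2. Ultrametrics, and what happens below density $\mathfrak c$

An *ultrametric* is a metric with $u(x,z)\le\max\{u(x,y),u(y,z)\}$; the metric $2^{-n}$ on $2^\omega$ is one. The consequence we use all the time is that any point of a ball is its center: if $u(x,y)<r$, then the open $r$-balls around $x$ and $y$ coincide.

**Lemma 1.** Every ultrametric space $Y$ is strongly zero-dimensional.

*Proof.* Let $A_0,B_0\subset Y$ be disjoint and closed, and let $O_n(x)$ be the open ball of radius $1/n$. Each $x$ lies outside $A_0$ or outside $B_0$, so there is a least $n(x)\ge1$ such that $O_{n(x)}(x)$ misses $A_0$ or misses $B_0$. If $y\in O_{n(x)}(x)$, then $O_m(y)=O_m(x)$ for all $m\le n(x)$, hence $n(y)=n(x)$ and $O_{n(y)}(y)=O_{n(x)}(x)$. So two of the balls $O_{n(x)}(x)$ that share a point are equal: these balls partition $Y$ into open sets. Let $U$ be the union of those that meet $A_0$. Its complement is a union of other cells, so $U$ is clopen. It contains $A_0$. Each of its cells meets $A_0$, hence misses $B_0$. $\square$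

In the other direction we use a theorem of de Groot (*Non-archimedean metrics in topology*, Proc. AMS 7 (1956), 948–953): a metrizable strongly zero-dimensional space has a compatible ultrametric.

**Lemma 2.** Every ultrametrizable space, hence every strongly zero-dimensional metrizable space of any density, is economically metrizable.

*Proof.* The purpose is to round the values of an ultrametric $u$ to a countable set. Let $\varphi(0)=0$ and $\varphi(r)=\frac1n$ for $r\in(\frac1{n+1},\frac1n]$, $n\ge1$, and let $u'=\varphi(\min\{u,1\})$. Since $\varphi$ is nondecreasing, $\varphi(\max\{a,b\})=\max\{\varphi(a),\varphi(b)\}$, so $u'$ satisfies the ultrametric inequality; $\varphi$ vanishes only at $0$, so $u'$ is an ultrametric. Because $r\le\varphi(r)$ on $[0,1]$, we have $\min\{u,1\}\le u'$, so $u'$-convergence implies $u$-convergence. Because $\varphi(r)\to0$ as $r\to0$, the converse holds too. So $u'$ is compatible, and its values lie in the countable set $\{0\}\cup\{\frac1n:n\ge1\}$. As $\mathrm{dens}(A)\ge\omega$ for infinite $A$, it is economical. $\square$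

If $\mathrm{dens}(X)<\mathfrak c$, then $X$ is one of its own subspaces of density $<\mathfrak c$, so under the strong hypothesis Lemma 2 answers the question positively. A counterexample for the strong hypothesis must therefore have density at least $\mathfrak c$ and must fail to be ultrametrizable, while all its small pieces are strongly zero-dimensional. Such spaces exist, in ZFC, and the answer is **no for both hypotheses**.

**Theorem 1.** There is a metrizable space $X$ of density $\mathfrak c$ such that

1. every subspace $A\subset X$ with $\mathrm{dens}(A)<\mathfrak c$ is strongly zero-dimensional (hence zero-dimensional);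
2. every metric $d$ generating the topology of $X$ admits an infinite separable $A\subset X$ with $|d(A\times A)|=\mathfrak c$. In particular, $X$ is not economically metrizable.

The subspaces in part 1 will in fact be ultrametrizable.

**Theorem 2.** (a) For the space $X$ constructed in Section 4 there is a continuous map $\pi:X\to L$ onto an ultrametric space, with all fibers infinite and separable, such that: if a continuous $f:X\to\mathbb R$ is non-constant on some fiber of $\pi$, then $|f(F)|=\mathfrak c$ for some fiber $F$ of $\pi$. Consequently every continuous map from $X$ to any economically metrizable space is constant on the fibers of $\pi$. So no economically metrizable space admits a continuous injection from $X$.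

(b) Let $\mu$ be an infinite cardinal. Then "every metrizable space of density $\mu$, all of whose subspaces of density $<\mathfrak c$ are strongly zero-dimensional, is economically metrizable" holds if and only if $\mu<\mathfrak c$.

## 3. Slicing the interval into Bernstein sets

The building blocks are subsets of $[0,1]$ that are zero-dimensional, yet remember that they come from a connected space. View $\mathfrak c$ as an initial ordinal. Recall that an uncountable closed subset of $[0,1]$ has exactly $\mathfrak c$ points, and that there are exactly $\mathfrak c$ uncountable closed sets (at most $\mathfrak c$ because $[0,1]$ has a countable base, at least $\mathfrak c$ because of the sets $[a,1]$, $a<1$).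

**Lemma 3.** There is a partition $[0,1]=\bigsqcup_{\xi<\mathfrak c}P_\xi$ such that each $P_\xi$ meets every uncountable closed subset of $[0,1]$. Each $P_\xi$ is then dense in $[0,1]$, and in particular infinite.

*Proof.* Enumerate all pairs (uncountable closed set, $\xi<\mathfrak c$) as $(Q_i,\xi_i)_{i<\mathfrak c}$. At stage $i$, fewer than $\mathfrak c$ points have been used and $|Q_i|=\mathfrak c$, so we can choose $x_i\in Q_i\setminus\{x_j:j<i\}$. Put $P_\xi=\{x_i:\xi_i=\xi\}$ for $\xi>0$ and let $P_0$ be the rest of $[0,1]$, which contains all $x_i$ with $\xi_i=0$. For density, apply the property to nondegenerate closed intervals. $\square$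

The next two lemmas show the two faces of these sets.

**Lemma 4 (cutting).** Let $Z\subset[0,1]$ and suppose $[0,1]\setminus Z$ contains some $P_\eta$. Then $Z$ is ultrametrizable.

*Proof.* The dense set $P_\eta$ contains a countable set $\{q_n:n\ge1\}$ that is dense in $[0,1]$; no $q_n$ is in $Z$. For distinct $x,y\in Z$ let $u(x,y)=1/\min\{n:q_n\text{ lies strictly between }x\text{ and }y\}$, and $u(x,x)=0$. If $q_n$ lies strictly between $x$ and $z$, and $y\in Z$, then $y\ne q_n$, so $q_n$ lies strictly between $x$ and $y$ or strictly between $y$ and $z$. Taking the least such $n$ gives $u(x,z)\le\max\{u(x,y),u(y,z)\}$. The ball $\{y\in Z:u(x,y)<\frac1n\}$ is the trace on $Z$ of the component of $[0,1]\setminus\{q_1,\dots,q_n\}$ containing $x$. This is open in $Z$. By density of $\{q_n\}$ there are points $q_m$ as close to $x$ as we like, on each side of $x$ on which $[0,1]$ continues, so these traces form a neighborhood base at $x$. Hence $u$ generates the topology of $Z$. $\square$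

In particular each single $P_\xi$ is ultrametrizable. The picture is that points $q\notin Z$ are places where we may cut $Z$ in two clopen parts.

**Lemma 5 (no cuts, many values).** If $g:[0,1]\to\mathbb R$ is continuous and non-constant, then $|g(P_\xi)|=\mathfrak c$ for every $\xi<\mathfrak c$.

*Proof.* The image $g([0,1])$ is a nondegenerate interval. It contains a copy of $2^\omega$, which is homeomorphic to $2^\omega\times2^\omega$, so it contains $\mathfrak c$ pairwise disjoint uncountable compact sets $C_i$, the copies of $\{x\}\times2^\omega$. Each $g^{-1}(C_i)$ is closed, and it is uncountable because $g$ maps it onto $C_i$. So it meets $P_\xi$. Thus $g(P_\xi)$ meets each of the $\mathfrak c$ disjoint sets $C_i$. $\square$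

So a metric on $P_\xi$ with few distances must be built from functions that jump, in $[0,1]$, at points outside $P_\xi$. To defeat all metrics we should take away the room for jumps: arrange many Bernstein sets over a base space $L$, in such a way that no $t\in[0,1]$ is a safe place for a cut. Formally, take a labeling $\lambda:L\to\mathfrak c$ and let
$$X_\lambda=\{(t,s)\in[0,1]\times L:\ t\in P_{\lambda(s)}\}. \tag{1}$$
Which labeling will do? The first thing one would try is to let $L$ consist of sequences $s=(s_0,s_1,\dots)$ of ordinals below $\mathfrak c$, with the ultrametric $2^{-n}$, and to read the label off the first term, $\lambda(s)=s_0$. All labels then occur, and each piece is as simple as possible. But it is too simple. The space is the disjoint union of the clopen pieces $P_\gamma\times\{s\in L:s_0=\gamma\}$. Each piece is a product of two ultrametrizable spaces, so it has an ultrametric bounded by $1$ (take the maximum of two ultrametrics, then the minimum with $1$). Declaring points of different pieces to be at distance $1$ gives a compatible ultrametric on the whole space, and Lemma 2 makes it economical. The same happens whenever the label depends only on the first $n$ terms. The exact point of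 failure is this: over an open part of $L$ with constant label $\xi$, every $q\notin P_\xi$ is available as a cut.

So we want every label to occur in every open part of $L$. There is a pull in the other direction: we want Lemma 4 to apply to small subspaces, so sequences with terms from a set $T$ of size $\kappa<\mathfrak c$ should carry fewer than $\mathfrak c$ labels altogether. Even for countable $T$ with at least two elements there are $\mathfrak c$ such sequences, so the label has to ignore almost everything about $s$, and yet not be decided by any finite initial part. The supremum of an increasing sequence does both.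

## 4. Labels read off from suprema

By König's theorem, $\mathrm{cf}(\mathfrak c)>\omega$: a countable subset of $\mathfrak c$ is bounded in $\mathfrak c$. Let
$$E=\{\delta<\mathfrak c:\mathrm{cf}(\delta)=\omega\}.$$

**Lemma 6.** There is $\alpha:E\to\mathfrak c$ such that every $\alpha^{-1}(\xi)$, $\xi<\mathfrak c$, is unbounded in $\mathfrak c$.

*Proof.* For every $\beta<\mathfrak c$ the set $E\setminus(\beta+1)$ has cardinality $\mathfrak c$: the ordinals $\beta+\omega\cdot(\gamma+1)$, $\gamma<\mathfrak c$, are distinct, exceed $\beta$, have cofinality $\omega$, and have cardinality $<\mathfrak c$, so they are below $\mathfrak c$. Go through all pairs $(\beta,\xi)\in\mathfrak c\times\mathfrak c$ in a recursion of length $\mathfrak c$. At each stage fewer than $\mathfrak c$ ordinals have been used, so we can choose a new $\delta_{\beta,\xi}\in E$ with $\delta_{\beta,\xi}>\beta$. Put $\alpha(\delta_{\beta,\xi})=\xi$, and $\alpha(\delta)=0$ for all other $\delta\in E$. $\square$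

**Definition (the space).** Let $L\subset\mathfrak c^\omega$ be the set of strictly increasing sequences, with the ultrametric $2^{-\min\{n:s_n\ne s'_n\}}$. It is closed in $\mathfrak c^\omega$ ($\mathfrak c$ discrete), so this ultrametric is complete on $L$. For $s\in L$ the ordinal $\sup s$ has cofinality $\omega$ and is below $\mathfrak c$, so $\sup s\in E$. Put
$$X=\{(t,s)\in[0,1]\times L:\ t\in P_{\alpha(\sup s)}\},\qquad \pi(t,s)=s. \tag{2}$$

A *node* is a strictly increasing finite sequence in $\mathfrak c$, possibly empty; $|\tau|$ is its length, and $[\tau]=\{s\in L:\tau\subset s\}$ is the set of $s\in L$ that begin with $\tau$. All sets $[\tau]$ are nonempty and clopen, and they form a base of $L$.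

For example, $(0,1,2,\dots)$ and $(5,7,9,\dots)$ have the same supremum $\omega$, hence the same label. All of the $\mathfrak c$ increasing sequences of natural numbers do, so the part of $X$ over them is $P_{\alpha(\omega)}\times(L\cap\omega^\omega)$, a product of two ultrametrizable spaces. Increasing sequences with terms in $\omega\cdot2$ have supremum $\omega$ or $\omega\cdot 2$, so only two labels occur among them. On the other hand, the node $(0)$ decides nothing: by Lemma 6, for any $\xi$ there is $\delta\in\alpha^{-1}(\xi)$ with $\delta>0$, and $\delta$ is the supremum of an increasing sequence starting with $0$.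

We record the simple properties of $X$. The fibers of $\pi$ are the sets $P_{\alpha(\sup s)}\times\{s\}$; they are nonempty, so $\pi$ is onto $L$, and they are infinite and separable. The space $X$ is dense in $[0,1]\times L$: given a nonempty open $I\subset[0,1]$ and a node $\tau$, take any $s\in[\tau]$ and a point of $P_{\alpha(\sup s)}\cap I$. Finally, $\mathrm{dens}(X)=\mathfrak c$. The space $[0,1]\times L$ has a base of size at most $\mathfrak c$, as there are $\mathfrak c$ nodes. So $\mathrm{dens}(X)\le\mathfrak c$. And $X$ contains the $\mathfrak c$ pairwise disjoint nonempty open sets $X\cap([0,1]\times[\langle\gamma\rangle])$, $\gamma<\mathfrak c$, each of which meets every dense set.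

**Proof of Theorem 1, part 1.** We show that $A\subset X$ with $\mathrm{dens}(A)=\kappa<\mathfrak c$ is ultrametrizable; then Lemma 1 applies. If $\kappa$ is finite, $A$ is finite and discrete. So let $\kappa$ be infinite.

**Step 1: few terms.** This step confines $A$ to sequences with at most $\kappa$ different terms. Let $D\subset A$ be dense in $A$ with $|D|=\kappa$, and let $T$ be the set of all terms of all sequences $s$ with $(t,s)\in D$. Then $|T|\le\kappa$. The set $T^\omega$ is closed in $\mathfrak c^\omega$, so $A\subset\overline D\subset[0,1]\times T^\omega$.

**Step 2: few suprema.** This step shows that at most $\kappa$ labels occur in $A$. Let $(t,s)\in A$ and $\delta=\sup s$. The terms of $s$ belong to $T$, are smaller than $\delta$ and are cofinal in $\delta$, so $\delta=\sup(T\cap\delta)$. If $T\subset\delta$, then $\delta=\sup T$. Otherwise $\gamma=\min(T\setminus\delta)$ exists, $T\cap\gamma=T\cap\delta$, and so $\delta=\sup(T\cap\gamma)$. Hence $\delta$ is $\sup T$ or one of the ordinals $\sup(T\cap\gamma)$ with $\gamma\in T$: at most $\kappa$ values in all.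

**Step 3: a free label to cut with.** By Step 2, $A\subset Z\times T^\omega$, where $Z$ is a union of at most $\kappa<\mathfrak c$ of the sets $P_\xi$. Some $P_\eta$ is disjoint from $Z$. By Lemma 4, $Z$ is ultrametrizable. So is $Z\times T^\omega$ (take the maximum of two ultrametrics), and so is its subspace $A$. $\square$

## 5. A continuous function that moves on one fiber takes $\mathfrak c$ values on some fiber

**Lemma 7.** If $f:X\to\mathbb R$ is continuous and non-constant on some fiber of $\pi$, then $|f(F)|=\mathfrak c$ for some fiber $F$ of $\pi$.

Everything else follows quickly from this lemma, and its proof is the heart of the talk. We argue by contradiction and assume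
$$|f(F)|<\mathfrak c\quad\text{for every fiber }F\text{ of }\pi. \tag{3}$$
Replacing $f$ by $\arctan f$ changes neither (3) nor the hypothesis, so let $f$ be bounded.

Since $X$ is only dense in $[0,1]\times L$, the function $f$ may have jumps at points of the product outside $X$. We measure them: for $(t,s)\in[0,1]\times L$ let
$$\mathrm{osc}(t,s)=\inf_W\ \mathrm{diam}\,f(W\cap X),$$
over all neighborhoods $W$ of $(t,s)$ in $[0,1]\times L$; here $W\cap X\neq\emptyset$ by density. (The same definition for the function on $[0,1]\setminus\{\frac12\}$ that is $0$ on the left of $\frac12$ and $1$ on the right gives oscillation $1$ at $\frac12$ and $0$ elsewhere.) Two facts are immediate. Continuity of $f$ means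
$$\mathrm{osc}(t,s)=0\quad\text{for all }(t,s)\in X. \tag{4}$$
And the sets $\mathrm{Bad}_k=\{\mathrm{osc}\ge\frac1k\}$, $k\ge1$, are closed in $[0,1]\times L$: if $\mathrm{osc}(t,s)<\frac1k$, some open $W\ni(t,s)$ has $\mathrm{diam}\,f(W\cap X)<\frac1k$, and then $\mathrm{osc}<\frac1k$ on all of $W$.

The plan is to play (4) against a fixed $t$. Suppose we find one $t\in[0,1]$ and a node $\tau$ such that $(t,s)\in\mathrm{Bad}_k$ for **every** $s\in[\tau]$. The point $t$ belongs to some $P_\xi$, the label $\xi$ occurs above $[\tau]$, and so $(t,s)\in X$ for some $s\in[\tau]$. That contradicts (4). So the goal is a bad $t$ that is uniform in $s\in[\tau]$. Lemma 5 will give a bad $t$ for each $s$, and the Baire theorem will make $k$ uniform. To make $t$ uniform, the natural move is to use the Baire theorem again, on the covering of $[\rho]$ by the closed sets $\{s:(t,s)\in\mathrm{Bad}_k\}$, $t\in[0,1]$. Here one is stuck: this covering is uncountable, and the bad $t$ could wander with $s$. The way around is to restrict to a countable set of ordinals and to sequences with *one* common supremum $\delta$. Over these the label is a single $\xi$, so by (4) the bad $t$'s all avoid $P_\xi$. A definable set avoiding a Bernstein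 set is countable. Then the Baire theorem does apply.

We use these textbook facts: the Baire theorem for completely metrizable spaces; $G_\delta$ subsets of Polish spaces are Polish; a continuous image of a Polish space is analytic, and an uncountable analytic subset of $[0,1]$ contains a Cantor set.

**Step 0: two separated windows.** This step spreads the hypothesis from one fiber to nearby ones. Let $f(t_0,s^0)\ne f(t_1,s^0)$. Choose disjoint closed intervals $J_0,J_1$ that are neighborhoods of these two values. By continuity there are relatively open intervals $I_0\ni t_0$, $I_1\ni t_1$ of $[0,1]$ and a node $\sigma\subset s^0$ (the longer of two) with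
$$f\big(X\cap(I_i\times[\sigma])\big)\subset J_i\qquad(i=0,1). \tag{5}$$

**Step 1: every $s\in[\sigma]$ has a bad point.** We show that for every $s\in[\sigma]$ there is $t\in[0,1]$ with $\mathrm{osc}(t,s)>0$. Suppose $\mathrm{osc}(t,s)=0$ for all $t\in[0,1]$. Let $P=P_{\alpha(\sup s)}$ and $f_s=f(\cdot,s):P\to\mathbb R$. A neighborhood $W$ of $(t,s)$ contains $V\times\{s\}$ for some open $V\ni t$ in $[0,1]$, and $f_s(V\cap P)\subset f(W\cap X)$. So for each $t\in[0,1]$ the sets $f_s(V\cap P)$, $V$ an open neighborhood of $t$, have arbitrarily small diameter. They are nonempty, as $P$ is dense, and their closures are compact and directed downward, so these closures have exactly one common point, call it $g(t)$. For $t\in P$ we get $g(t)=f_s(t)$. The function $g$ is continuous: if $\mathrm{diam}\,f_s(V\cap P)<\varepsilon$ for an open $V\ni t$, then for $t'\in V$ both $g(t)$ and $g(t')$ lie in the closure of $f_s(V\cap P)$, so $|g(t)-g(t')|\le\varepsilon$. By (5), $g(P\cap I_i)\subset J_i$, where $P\cap I_i\ne\emptyset$ and $J_0\cap J_1=\emptyset$; so $g$ is not constant. Lemma 5 gives $|f(P\times\{s\})|=|g(P)|=\mathfrak c$, and $P\times\{s\}$ is a fiber, contradicting (3).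

**Step 2: a uniform size of badness.** This step fixes $k$ and organizes the bad points along the tree of nodes. Let $B_k=\{s\in[\sigma]:(t,s)\in\mathrm{Bad}_k\text{ for some }t\}$. It is closed: if $s^n\to s$ in $[\sigma]$ and $(t^n,s^n)\in\mathrm{Bad}_k$, pass to a subsequence with $t^n\to t$; then $(t,s)\in\mathrm{Bad}_k$. By Step 1, $[\sigma]=\bigcup_kB_k$. As $[\sigma]$ is completely metrizable, the Baire theorem gives $k$ and a node $\rho\supset\sigma$ with $[\rho]\subset B_k$. Fix them. For $s\in[\rho]$ let
$$K_s=\{t\in[0,1]:(t,s)\in\mathrm{Bad}_k\},$$
a nonempty compact set. For a node $\tau\supset\rho$ let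
$$H_\tau=\overline{\bigcup_{s\in[\tau]}K_s},$$
a nonempty compact set, and $H_{\tau'}\subset H_\tau$ when $\tau'\supset\tau$. These sets approximate the $K_s$ in the following sense:
$$\text{if } s\in[\rho]\text{ and }t\in H_{s|n}\text{ for all }n\ge|\rho|,\text{ then }t\in K_s. \tag{6}$$
Indeed, for each such $n$ choose $s^n\in[s|n]$ and $t^n\in K_{s^n}$ with $|t^n-t|<2^{-n}$. Then $(t^n,s^n)\to(t,s)$, and $\mathrm{Bad}_k$ is closed.

**Step 3: a point in all $H_{\tau'}$ above some node.** This is the uniformity in $t$. We claim that there is a node $\tau\supset\rho$ with
$$\bigcap\{H_{\tau'}:\tau'\supset\tau\}\ne\emptyset. \tag{7}$$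
Suppose there is none. By compactness, each node $\tau\supset\rho$ has a finite nonempty set $\Phi(\tau)$ of nodes extending $\tau$ with
$$\bigcap_{\tau'\in\Phi(\tau)}H_{\tau'}=\emptyset. \tag{8}$$

*A countable set closed under witnesses.* Let $N_0$ consist of $0$ and the terms of $\rho$. Given a countable $N_j$, add $\beta+1$ for all $\beta\in N_j$, and all terms of all nodes in $\Phi(\tau)$, for all nodes $\tau\supset\rho$ with terms in $N_j$; there are countably many such $\tau$, so the result $N_{j+1}$ is countable. Let $N=\bigcup_jN_j$. A node has finitely many terms, so if its terms are in $N$, they are in some $N_j$. Hence $N$ is closed under $\beta\mapsto\beta+1$, and for every node $\tau\supset\rho$ with terms in $N$, all nodes in $\Phi(\tau)$ have terms in $N$. Let $\delta=\sup N$. As $N$ is countable and has no largest element, $\delta\notin N$, $\mathrm{cf}(\delta)=\omega$, and $\delta<\mathfrak c$ by $\mathrm{cf}(\mathfrak c)>\omega$. So $\delta\in E$. Let $\xi=\alpha(\delta)$.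

*The sequences with this one supremum.* Let
$$C=\{s\in[\rho]: s\in N^\omega,\ \sup s=\delta\}.$$
For $s\in N^\omega$, the condition $\sup s=\delta$ says precisely that for every $\beta\in N$ there is $n$ with $s_n\ge\beta$. For each $\beta$ this is an open condition, and there are countably many $\beta$. So $C$ is a $G_\delta$ subset of the closed subset $[\rho]\cap N^\omega$ of the Polish space $N^\omega$, and $C$ is Polish. Next, $C\cap[\tau]\ne\emptyset$ for every node $\tau\supset\rho$ with terms in $N$: enumerate $N=\{\nu_0,\nu_1,\dots\}$ and continue $\tau$ so that the $j$-th new term is an element of $N$ above the preceding term (if there is one) and above $\nu_j$; closure under successor makes this possible. The sets $C\cap[\tau]$, for nodes $\tau\supset\rho$ with terms in $N$, form a base of $C$. Finally, by the definition (2) of $X$,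
$$P_\xi\times C\subset X. \tag{9}$$

*Only countably many bad $t$ over $C$.* The set $M=\bigcup_{s\in C}K_s$ is the projection to $[0,1]$ of the closed subset $\mathrm{Bad}_k\cap([0,1]\times C)$ of the Polish space $[0,1]\times C$, so $M$ is analytic. By (9) and (4), $M\cap P_\xi=\emptyset$. If $M$ were uncountable, it would contain a Cantor set, that is, an uncountable closed subset of $[0,1]$, and this set would meet $P_\xi$ by Lemma 3. So $M$ is countable.

*Baire on $C$.* For each $t\in M$ the set $\{s\in C:t\in K_s\}$ is closed in $C$, being a section of $\mathrm{Bad}_k$. Since $K_s\neq\emptyset$ for $s\in C$, these countably many sets cover the nonempty Polish space $C$. So there are $t\in M$ and a node $\tau\supset\rho$ with terms in $N$ such that $t\in K_s$ for all $s\in C\cap[\tau]$. Take any $\tau'\in\Phi(\tau)$. It extends $\tau$ and has terms in $N$, so there is some $s\in C\cap[\tau']\subset C\cap[\tau]$, and $t\in K_s\subset H_{\tau'}$. Hence $t\in\bigcap_{\tau'\in\Phi(\tau)}H_{\tau'}$, which contradicts (8). This proves (7).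

**Step 4: the bad point is hit by its own label.** Here we finish as planned. Take $\tau$ from (7) and $t\in\bigcap_{\tau'\supset\tau}H_{\tau'}$. Let $s\in[\tau]$. For $n\ge|\tau|$ the node $s|n$ extends $\tau$, so $t\in H_{s|n}$; for $|\rho|\le n<|\tau|$ we have $t\in H_\tau\subset H_{s|n}$. By (6), $t\in K_s$. So $t\in K_s$ for every $s\in[\tau]$. Let $\xi$ be such that $t\in P_\xi$. By Lemma 6 there is $\delta\in\alpha^{-1}(\xi)$ exceeding all terms of $\tau$. Since $\mathrm{cf}(\delta)=\omega$, we can continue $\tau$ by a strictly increasing sequence cofinal in $\delta$ and get $s\in[\tau]$ with $\sup s=\delta$. Then $t\in P_\xi=P_{\alpha(\sup s)}$, so $(t,s)\in X$, while $t\in K_s$ means $\mathrm{osc}(t,s)\ge\frac1k>0$. This contradicts (4), and Lemma 7 is proved. $\square$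

## 6. From functions to metrics and maps

**Proof of Theorem 1, part 2.** Let $d$ be any metric generating the topology of $X$. Fix $s\in L$ and distinct $t_0,t_1\in P_{\alpha(\sup s)}$; put $x_0=(t_0,s)$. The function $f=d(x_0,\cdot)$ is continuous on $X$, and $f(x_0)=0\ne f(t_1,s)$, so it is non-constant on the fiber over $s$. By Lemma 7 there is a fiber $F$ with $|f(F)|=\mathfrak c$. The set $A=F\cup\{x_0\}$ is infinite and separable, and $d(A\times A)\supset f(F)$, so $|d(A\times A)|=\mathfrak c>\omega=\mathrm{dens}(A)$. Thus $d$ is not economical. $\square$

With part 1, proved in Section 4, this gives a negative answer to the question under the hypothesis "strongly zero-dimensional", and therefore also under the weaker hypothesis "zero-dimensional".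

**Proof of Theorem 2(a).** The properties of $\pi$ were recorded in Section 4, and the statement about $f$ is Lemma 7. Now let $h:X\to Y$ be continuous, where the topology of $Y$ is generated by an economical metric $e$, and suppose $h(x_0)\ne h(x_1)$ for two points $x_0,x_1$ of one fiber. The function $f=e(h(x_0),h(\cdot))$ is continuous, $f(x_0)=0$ and $f(x_1)\neq0$. By Lemma 7, $|f(F)|=\mathfrak c$ for some fiber $F$. The set $B=h(F)\cup\{h(x_0)\}$ is infinite, because $f(F)$ is infinite, and it is separable, as a continuous image of a separable space together with one point. But $e(B\times B)\supset f(F)$ has $\mathfrak c>\omega=\mathrm{dens}(B)$ elements, contradicting economy of $e$. So $h$ is constant on every fiber. As the fibers are infinite, $h$ is not injective. $\square$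

## 7. The density threshold

**Proof of Theorem 2(b).** Let first $\mu<\mathfrak c$, and let $Y$ be a metrizable space of density $\mu$ whose subspaces of density $<\mathfrak c$ are strongly zero-dimensional. Then $Y$ itself is such a subspace, so $Y$ is strongly zero-dimensional, and by Lemma 2 (de Groot's theorem and rounding) it is economically metrizable.

Now let $\mu\ge\mathfrak c$. We enlarge the space $X$ without disturbing it. Let $Y=X\oplus D$ be the topological sum with a discrete space $D$ of cardinality $\mu$. It is metrizable, and $\mathrm{dens}(Y)=\mathfrak c+\mu=\mu$. Let $A\subset Y$ have density $<\mathfrak c$. The set $A\cap X$ is open in $A$, so a dense subset of $A$ traces a dense subset on it, and $\mathrm{dens}(A\cap X)<\mathfrak c$. By Theorem 1, $A\cap X$ is strongly zero-dimensional. The space $A$ is the topological sum of $A\cap X$ and the discrete space $A\cap D$; given disjoint closed subsets of $A$, separate them in each summand and take the union of the two clopen sets. So $A$ is strongly zero-dimensional, and $Y$ satisfies the hypothesis. An economical metric on $Y$ would restrict to an economical metric generating the topology of $X$, since the defining condition passes to subsets.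 That contradicts Theorem 1. So $Y$ is not economically metrizable, and the statement in (b) fails for $\mu$. $\square$

The threshold in (b) concerns the strong hypothesis. Whether every zero-dimensional, not strongly zero-dimensional, metrizable space of density $<\mathfrak c$ is economically metrizable is not decided here; the answer to the question does not need it.
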